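# Sobolev spaces over $\mathrm{RCD}(K,\infty)$-spaces are Hilbert for every measure

## 1. Slopes, test plans and minimal weak upper gradients

Throughout, $(X,d)$ is a complete and separable metric space, $B_r(x)$ is the open ball, and $o\in X$ is a fixed base point. A measure is *boundedly finite* if it is finite on bounded sets. $\mathrm{Lip}(f)$ is the Lipschitz constant of $f$, and $\mathrm{Lip}_{bs}(X)$ is the set of Lipschitz functions $f:X\to\mathbb R$ with bounded support.

**Definition (slopes).** For a Lipschitz function $f$ put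
$$\mathrm{lip}f(x)=\limsup_{y\to x}\frac{|f(y)-f(x)|}{d(x,y)}\quad(0\text{ at isolated points}),\qquad \mathrm{lip}_af(x)=\lim_{r\downarrow0}\mathrm{Lip}(f|_{B_r(x)}).$$

Clearly $\mathrm{lip}f\le\mathrm{lip}_af\le\mathrm{Lip}(f)$, and $\mathrm{lip}_af=0$ outside $\operatorname{supp}f$. The function $\mathrm{lip}_af$ is upper semicontinuous: if $\mathrm{Lip}(f|_{B_r(x)})<c$, then every $y\in B_r(x)$ has a small ball contained in $B_r(x)$, so $\mathrm{lip}_af(y)<c$. We use the product rules
$$\mathrm{lip}(\chi f)\le|\chi|\,\mathrm{lip}f+|f|\,\mathrm{lip}\chi,\qquad \mathrm{lip}_a(\chi f)\le|\chi|\,\mathrm{lip}_af+|f|\,\mathrm{lip}_a\chi ,$$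
which follow from $|\chi f(y)-\chi f(z)|\le|\chi(y)||f(y)-f(z)|+|f(z)||\chi(y)-\chi(z)|$ and continuity.

*Example.* On $\mathbb R$ near $0$ let $f(x)=x^2\sin(1/x)$, $f(0)=0$. Then $\mathrm{lip}f(0)=|f'(0)|=0$, but $f'(x)=2x\sin(1/x)-\cos(1/x)$ for $x\ne0$, so $\mathrm{lip}_af(0)=1$. The two slopes differ, and only $\mathrm{lip}_a$ is upper semicontinuous.

**Definition (test plan).** Let $\mu$ be a boundedly finite Radon measure on $X$, and let $e_t(\gamma)=\gamma_t$. A test plan for $\mu$ is a Borel probability measure $\pi$ on $C([0,1];X)$, concentrated on absolutely continuous curves, with $\iint_0^1|\dot\gamma_t|^2\,dt\,d\pi<\infty$ and $(e_t)_\sharp\pi\le c\,\mu$ for all $t\in[0,1]$ and some constant $c$.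

*Example.* On $\mathbb R^n$ with $\mu=\mathcal L^n$, take $x$ uniform in a ball $B$, and let $\pi$ be the law of the segment $t\mapsto x+tv$. At each time the law is uniform on a translate of $B$, so $c=1/\mathcal L^n(B)$ works.

**Definition (minimal weak upper gradient, Sobolev space).** A non-negative $G\in L^2(\mu)$ is a weak upper gradient of $f\in L^2(\mu)$ if for every test plan $\pi$
$$|f(\gamma_1)-f(\gamma_0)|\le\int_0^1G(\gamma_t)|\dot\gamma_t|\,dt\qquad\text{for }\pi\text{-a.e. }\gamma .$$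
If one exists, there is a $\mu$-a.e. smallest one, written $|Df|_\mu$. The space $W^{1,2}(X,\mu)$ consists of these $f$, with norm $\|f\|^2_{W^{1,2}}=\|f\|^2_{L^2(\mu)}+\||Df|_\mu\|^2_{L^2(\mu)}$. The energy is $\mathcal E_\mu(f)=\int|Df|_\mu^2\,d\mu$ on $W^{1,2}(X,\mu)$, and $+\infty$ on the rest of $L^2(\mu)$.

Equivalently, the space is defined through the Cheeger energy (Ambrosio–Gigli–Savaré).

*Example 1 (Dirac masses, totally disconnected sets).* Let $\mu$ be concentrated on a closed set $E$ containing no nonconstant curve, such as a point or a Cantor set in $\mathbb R$. If $\pi$ is a test plan, then $(e_t)_\sharp\pi\ll\mu$, so $\pi$-a.e. $\gamma$ satisfies $\gamma_t\in E$ for all rational $t$, hence for all $t$ since $E$ is closed. So $\pi$-a.e. $\gamma$ is constant, $G=0$ is a weak upper gradient of every $f$, and $W^{1,2}(X,\mu)=L^2(\mu)$. If $E\subset\mathbb R$ is a Cantor set of positive length, $\mu=\mathcal L^1|_E$, and $f\in\mathrm{Lip}_{bs}(\mathbb R)$ equals $x$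 near $E$, then $|Df|_\mu=0$ while $|Df|_{\mathcal L^1}=1$ on $E$. So $|Df|_\mu$ cannot be read off from $|Df|_{\mathcal L^1}$ even when $\mu\ll\mathcal L^1$.

*Example 2 (a line in the plane).* Let $\mu$ be length measure on $\ell=\{0\}\times\mathbb R\subset\mathbb R^2$. As in Example 1, test plans live on curves inside $\ell$, so $W^{1,2}(\mathbb R^2,\mu)=W^{1,2}(\mathbb R)$ and $|Df|_\mu$ is the modulus of the derivative along $\ell$. A function $f\in \mathrm{Lip}_{bs}(\mathbb R^2)$ equal to $x_1$ near the origin has $|Df|_\mu=0$ on $\ell$ near $0$, while $\mathrm{lip}f=1$ there.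

*Example 3 (a norm on $\mathbb R^n$).* Let $d(x,y)=\|x-y\|$, $\mu=\mathcal L^n$, and $\|\xi\|_*=\sup\{\xi\cdot v:\|v\|=1\}$. For $f\in\mathrm{Lip}_{bs}$ we have $|Df|_\mu=\|\nabla f\|_*$ a.e. Indeed, at points of differentiability (almost all, by Rademacher) $\mathrm{lip}f=\|\nabla f\|_*$, and $\mathrm{lip}f$ bounds the variation of $f$ along absolutely continuous curves, so $|Df|_\mu\le\|\nabla f\|_*$. Conversely, let $\|v\|=1$ and $\tau=1/k$. The test plan of segments $t\mapsto x+t\tau v$ gives $\tau^{-1}|f(x+\tau v)-f(x)|\le\int_0^1|Df|_\mu(x+t\tau v)\,dt$ for a.e. $x$. As $k\to\infty$ the left side tends to $|\partial_vf|$ a.e., and the right side tends to $|Df|_\mu$ in $L^1_{\rm loc}$. So $|\partial_vf|\le|Df|_\mu$ a.e.; take the supremum over a countable dense set of directions $v$.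

## 2. Hilbertian Sobolev spaces, one measure or all measures

**Definition.** $(X,d,\mu)$ is *infinitesimally Hilbertian* if $W^{1,2}(X,\mu)$ is a Hilbert space. $(X,d)$ is *universally infinitesimally Hilbertian* if $W^{1,2}(X,\mu)$ is a Hilbert space for every boundedly finite Radon measure $\mu$ on $X$.

Since $W^{1,2}(X,\mu)$ is always complete and the $L^2$ part of the norm is quadratic, being Hilbert amounts (Jordan–von Neumann) to
$$\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)=2\mathcal E_\mu(F)+2\mathcal E_\mu(G)\quad\text{for all }F,G\in W^{1,2}(X,\mu).$$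

*Example 4 (universal).* If $X$ contains no nonconstant curves, then by Example 1 $W^{1,2}(X,\mu)=L^2(\mu)$ for every $\mu$, so $X$ is universally infinitesimally Hilbertian.

*Example 5 (non-Euclidean norms fail already for $\mathcal L^n$).* Let $\|\cdot\|$ be a norm on $\mathbb R^n$ that does not come from an inner product. Then $\|\cdot\|_*$ does not either, because the dual of a Euclidean norm is Euclidean. Put $\Phi=\|\cdot\|_*^2$ and
$$D(\xi,\zeta)=\Phi(\xi+\zeta)+\Phi(\xi-\zeta)-2\Phi(\xi)-2\Phi(\zeta),$$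
and fix $\xi,\zeta$ with $D(\xi,\zeta)\neq0$. Then $\zeta\ne0$. For $\ell^\infty$ on $\mathbb R^2$ the dual norm is $\ell^1$, and $D(e_1,e_2)=4+4-2-2=4$. Below, $B_1,B_2$ are Euclidean balls at $0$. Let $f=\theta(x)\,\xi\cdot x$ with a Lipschitz cutoff $\theta$ of bounded support equal to $1$ on $B_2$. Let $\eta_k=(1-k\,\mathrm{dist}(x,B_1))^+$ in the Euclidean distance, let $\sigma(t)=\mathrm{dist}(t,2\mathbb Z)$ be the sawtooth, and let $g_\varepsilon=\varepsilon\,\eta_k(x)\,\sigma(\zeta\cdot x/\varepsilon)$. Then $\nabla g_\varepsilon=\pm\eta_k\zeta+O(\varepsilon)$ a.e., for fixed $k$, and $g_\varepsilon=0$ off $B_2$. Since $D(\cdot,0)=0$, Example 3 gives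
$$\mathcal E(f+g_\varepsilon)+\mathcal E(f-g_\varepsilon)-2\mathcal E(f)-2\mathcal E(g_\varepsilon)=\int_{B_2}D(\xi,\nabla g_\varepsilon)\,dx .$$
$D$ is continuous and even in its second variable, so as $\varepsilon\to0$ this tends to $\int_{B_2}D(\xi,\eta_k\zeta)\,dx$, which tends to $\mathcal L^n(B_1)D(\xi,\zeta)\ne0$ as $k\to\infty$. So the parallelogram identity fails for some $k,\varepsilon$, and $W^{1,2}(\mathbb R^n,\mathcal L^n)$ is not Hilbert for this distance.

## 3. $\mathrm{RCD}(K,\infty)$-spaces and the theorem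

A *metric measure space* $(X,d,\mathfrak m)$ is a complete separable metric space with a non-negative Borel measure $\mathfrak m$ finite on bounded sets. $\mathcal P_2(X)$ is the set of Borel probability measures with finite second moment, and
$$W_p(\nu,\nu')=\inf_\pi\Big(\int d(x,y)^p\,d\pi(x,y)\Big)^{1/p},\qquad p=1,2,$$
over all couplings $\pi$ of $\nu,\nu'$. Then $W_1\le W_2$ and $|\int f\,d\nu-\int f\,d\nu'|\le\mathrm{Lip}(f)W_1(\nu,\nu')$. Testing with bounded Lipschitz functions, we see that $W_2$-convergence implies narrow convergence. *Example:* the only coupling of $\delta_x$ and $\nu$ is the product, so $W_2^2(\delta_x,\nu)=\int d(x,\cdot)^2\,d\nu$ and $W_2(\delta_x,\delta_y)=d(x,y)$.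

**Definition (entropy).** $\mathrm{Ent}_{\mathfrak m}(\nu)=\int\rho\log\rho\,d\mathfrak m$ if $\nu=\rho\,\mathfrak m$, and $+\infty$ if $\nu\not\ll\mathfrak m$. *Example:* the normalized restriction of $\mathfrak m$ to a set $B$ with $0<\mathfrak m(B)<\infty$ has entropy $-\log\mathfrak m(B)$.

**Definition ($\mathrm{CD}$ and $\mathrm{RCD}$).** $(X,d,\mathfrak m)$ is $\mathrm{CD}(K,\infty)$ if $\mathrm{Ent}_{\mathfrak m}$ is weakly $K$-convex along $W_2$-geodesics: any $\nu_0,\nu_1\in\mathcal P_2(X)$ of finite entropy are joined by a $W_2$-geodesic with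
$$\mathrm{Ent}_{\mathfrak m}(\nu_t)\le(1-t)\mathrm{Ent}_{\mathfrak m}(\nu_0)+t\,\mathrm{Ent}_{\mathfrak m}(\nu_1)-\tfrac K2t(1-t)W_2^2(\nu_0,\nu_1).$$
For $N<\infty$, $\mathrm{CD}(K,N)$ is the corresponding condition for the Rényi entropies with distortion coefficients; it enters only when results are quoted. $(X,d,\mathfrak m)$ is $\mathrm{RCD}(K,N)$ if $\operatorname{supp}\mathfrak m=X$, it is $\mathrm{CD}(K,N)$, and it is infinitesimally Hilbertian.

*Example 6.* $(\mathbb R^n,|\cdot|,\mathcal L^n)$ is $\mathrm{RCD}(0,\infty)$, a textbook fact. In dimension one the convexity is visible when $\nu_0,\nu_1$ are joined by an increasing $C^1$ diffeomorphism $T$ between intervals. The geodesic is $\nu_t=(T_t)_\sharp\nu_0$ with $T_t=(1-t)\mathrm{id}+tT$, and the change of variables gives $\mathrm{Ent}(\nu_t)=\mathrm{Ent}(\nu_0)-\int\log(1-t+tT')\,d\nu_0$, which is convex in $t$. With the reference measure $e^{-V}\mathcal L^1$, $V''\ge K$, one adds the $K$-convex term $\int V(T_t)\,d\nu_0$.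

Two results are known.

* (a) If $(X,d,\mathfrak m)$ is $\mathrm{RCD}(K,N)$ with $N\in[1,\infty)$ and $K\in\mathbb R$, then $(X,d)$ is universally infinitesimally Hilbertian.
* (b) Every Alexandrov space, that is, every complete length space with sectional curvature bounded below in the sense of geodesic triangle comparison, possibly infinite-dimensional (such as $\ell^2$), is universally infinitesimally Hilbertian.

We can now ask: if the dimension parameter is infinite, does Hilbertianity for the one measure $\mathfrak m$, together with the curvature bound, still force Hilbertianity for all measures $\mu$, even those singular to $\mathfrak m$? The problem is taken from Jesús Núñez-Zimbrón, Enrico Pasqualetto, Elefterios Soultanis, "Spaces with Riemannian curvature bounds are universally infinitesimally Hilbertian", arXiv:2508.05483 (2025). The answer is yes.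

**Theorem A.** Let $(X,d,\mathfrak m)$ be $\mathrm{RCD}(K,\infty)$, $K\in\mathbb R$, $\operatorname{supp}\mathfrak m=X$. Then $W^{1,2}(X,\mu)$ is a Hilbert space for every boundedly finite Radon measure $\mu$ on $X$.

## 4. Reduction to Lipschitz functions, and the factor two that is lost

We use these standard facts, valid for $(X,d)$ complete separable and $\mu$ boundedly finite, not necessarily of full support.

* (S1) $\mathcal E_\mu$ is lower semicontinuous in $L^2(\mu)$, and $W^{1,2}(X,\mu)$ is complete.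
* (S2) If $w$ is Lipschitz, $\mathrm{lip}\,w$ is an upper gradient of $w$; hence $|Dw|_\mu\le\mathrm{lip}\,w$ $\mu$-a.e. for $w\in\mathrm{Lip}_{bs}(X)$. Moreover $|D(f+g)|_\mu\le|Df|_\mu+|Dg|_\mu$, $|D(\lambda f)|_\mu=|\lambda||Df|_\mu$, $|D|f||_\mu\le|Df|_\mu$. Locality holds: $|Df|_\mu=|Dg|_\mu$ $\mu$-a.e. on $\{f=g\}$, and $|Df|_\mu=0$ $\mu$-a.e. on each level set of $f$. In particular $|D\min\{f,g\}|_\mu\le\max\{|Df|_\mu,|Dg|_\mu\}$.
* (S3) (Density in energy; Ambrosio–Gigli–Savaré, *Rev. Mat. Iberoam.* 29 (2013) 969–996.) For $F\in W^{1,2}(X,\mu)$ there are Lipschitz $f_n$ with $f_n\to F$ and $\mathrm{lip}_af_n\to|DF|_\mu$ in $L^2(\mu)$.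

We need bounded supports in (S3).

* (S3′) For $F\in W^{1,2}(X,\mu)$ there are $h_n\in\mathrm{Lip}_{bs}(X)$ and $k_n\ge\mathrm{lip}_ah_n$ with $h_n\to F$ and $k_n\to|DF|_\mu$ in $L^2(\mu)$.

To see this, put $\chi_n=(1-d(\cdot,B_n(o))/n)^+$, which is $1/n$-Lipschitz, equal to $1$ on $B_n(o)$, and of bounded support. Put $h_n=\chi_nf_n$. It is Lipschitz because $f_n$ is bounded on bounded sets. The product rule gives $\mathrm{lip}_ah_n\le k_n:=\mathrm{lip}_af_n+|f_n|/n$, and $k_n\to|DF|_\mu$ since $\|f_n\|_{L^2(\mu)}$ is bounded. Finally $\|h_n-F\|\le\|f_n-F\|+\|(1-\chi_n)F\|\to0$.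

By (S1) and (S3′), Theorem A will follow once we know, for all $f,g\in\mathrm{Lip}_{bs}(X)$,
$$\mathcal E_\mu(f+g)+\mathcal E_\mu(f-g)\le2\int\big(\mathrm{lip}_a(f)^2+\mathrm{lip}_a(g)^2\big)\,d\mu .\tag{1}$$
The direct attempt is $|D(f\pm g)|_\mu\le\mathrm{lip}_a(f\pm g)\le\mathrm{lip}_af+\mathrm{lip}_ag$. It works in every metric space, but it yields only $2(\mathrm{lip}_af+\mathrm{lip}_ag)^2\le4(\mathrm{lip}_af)^2+4(\mathrm{lip}_ag)^2$, twice too much. The slopes themselves obey no parallelogram rule, even in Euclidean space. Let $f,g\in\mathrm{Lip}_{bs}(\mathbb R^2)$ agree with $|x_1|$ and $x_1$ near a segment $S$ of $\ell=\{0\}\times\mathbb R$. On $S$ we have $\mathrm{lip}_af=\mathrm{lip}_ag=1$, but $f+g=2x_1^+$ and $f-g=2x_1^-$ near $S$, so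
$$\mathrm{lip}_a(f+g)^2+\mathrm{lip}_a(f-g)^2=8>4=2\,\mathrm{lip}_a(f)^2+2\,\mathrm{lip}_a(g)^2\quad\text{on }S.$$
Now use that $\mathfrak m$ is Hilbertian: the identity $|D(f+g)|_{\mathfrak m}^2+|D(f-g)|_{\mathfrak m}^2=2|Df|_{\mathfrak m}^2+2|Dg|_{\mathfrak m}^2$ holds $\mathfrak m$-a.e. But for $\mathfrak m=\mathcal L^2$ and $\mu$ the length on $\ell$, an $\mathfrak m$-a.e. statement says nothing $\mu$-a.e. This is the exact obstruction: what we know holds up to $\mathfrak m$-null sets, and $\mu$ may live on one of them.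

## 5. Convolution in $\mathbb R^n$ against an arbitrary measure

In Euclidean $\mathbb R^n$ the obstruction disappears by smoothing. Let $\rho_s(y)=(4\pi s)^{-n/2}e^{-|y|^2/4s}$ and, for $f\in\mathrm{Lip}_{bs}(\mathbb R^n)$,
$$T_sf=f*\rho_s,\qquad Q_s(f)=|\nabla f|^2*\rho_s .$$
The gradient $\nabla f$ exists only $\mathcal L^n$-a.e., but $Q_s(f)(x)$ is defined at *every* $x$, since $\rho_s(x-\cdot)\mathcal L^n\ll\mathcal L^n$. Four things hold at every point.

1. The parallelogram identity for $|\nabla f|^2$ holds a.e.; integrated, it holds for $Q_s$ at every $x$.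
2. $\nabla T_sf=(\nabla f)*\rho_s$, so by Jensen $\mathrm{lip}(T_sf)^2=|\nabla T_sf|^2\le Q_s(f)$ everywhere.
3. $T_sf\to f$ pointwise, $|T_sf|\le\sup|f|$, $Q_s(f)\le\mathrm{Lip}(f)^2$.
4. $|\nabla f|\le\mathrm{lip}_af$ a.e., $\mathrm{lip}_af$ is bounded and upper semicontinuous, and the Gaussians concentrate at $x$; so $\limsup_{s\downarrow0}Q_s(f)(x)\le\mathrm{lip}_af(x)^2$.

In item 4, $\mathrm{lip}_a$ cannot be replaced by $\mathrm{lip}$. Take $n=1$ and $f=x^2\sin(1/x)$ near $0$, cut off. Substituting $y=\sqrt s\,t$, $Q_s(f)(0)=\int f'(\sqrt st)^2\rho_1(t)\,dt$, and up to an error tending to $0$ the factor $f'(\sqrt st)^2$ is $\cos^2(1/(\sqrt st))=\frac12+\frac12\cos(2/(\sqrt st))$. With $u=1/t$, Riemann–Lebesgue applied to $\rho_1(1/u)u^{-2}\in L^1$ shows that the oscillating part vanishes in the limit. So $Q_s(f)(0)\to\frac12$, while $\mathrm{lip}f(0)=0$ and $\mathrm{lip}_af(0)=1$.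

Items 1–4 are all that is needed, as we now show in any metric space. In particular $\mathbb R^n$ is universally infinitesimally Hilbertian.

## 6. A criterion: four conditions that hold at every point

**Theorem C.** Let $(X,d)$ be complete and separable, $C\ge1$. Suppose that for $s\in(0,1)$ there are maps $T_s$ from $\mathrm{Lip}_{bs}(X)$ to bounded Lipschitz functions, and $Q_s$ from $\mathrm{Lip}_{bs}(X)$ to non-negative Borel functions, such that for all $f,g\in\mathrm{Lip}_{bs}(X)$, everywhere on $X$: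

1. $Q_s(f+g)+Q_s(f-g)=2Q_s(f)+2Q_s(g)$;
2. $\mathrm{lip}(T_sf)^2\le Q_s(f)$;
3. $T_sf\to f$ pointwise as $s\downarrow0$, and $\sup_{s\in(0,1)}\sup_X(|T_sf|+Q_s(f))<\infty$;
4. $\limsup_{s\downarrow0}Q_s(f)(x)\le C\,\mathrm{lip}_a(f)(x)^2$.

Then for every boundedly finite Radon $\mu$ and $F,G\in W^{1,2}(X,\mu)$,
$$\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)\le2C\big(\mathcal E_\mu(F)+\mathcal E_\mu(G)\big).\tag{2}$$
If $C=1$, then $(X,d)$ is universally infinitesimally Hilbertian.

*Proof.* Below, "condition $i$" means item $i$ of the theorem.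

**Step 1: cut off, because $T_sf$ need not have bounded support.** Let $f,g\in\mathrm{Lip}_{bs}(X)$ vanish outside $B_R(o)$. Put
$$\chi=\min\{1,(R+2-d(\cdot,o))^+\},\qquad A=\{R+1\le d(\cdot,o)\le R+2\}.$$
The function $\chi$ is $1$-Lipschitz and constant on each of the open sets $\{d(\cdot,o)<R+1\}$ and $\{d(\cdot,o)>R+2\}$, so $\mathrm{lip}\chi\le1_A$. Let $h$ be one of $f,g,f+g,f-g$. Then $h=0$ on $A$ and $\chi h=h$. Put
$$w_s=\chi\,T_sh\in\mathrm{Lip}_{bs}(X),\qquad I_s(h)=\int\chi^2Q_s(h)\,d\mu .$$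
By condition 3 and $\mu(B_{R+3}(o))<\infty$, $I_s(h)$ is bounded uniformly in $s$.

**Step 2: lower bound of $I_s$ by the energy of $h$.** By the product rule and condition 2,
$$\mathrm{lip}\,w_s\le\chi\,\mathrm{lip}(T_sh)+|T_sh|1_A\le\chi\sqrt{Q_s(h)}+|T_sh|1_A .$$
By condition 3, $w_s\to\chi h=h$ pointwise and $T_sh\,1_A\to h\,1_A=0$ pointwise. All these functions are bounded uniformly in $s$ and vanish outside $B_{R+3}(o)$. Dominated convergence along sequences $s_n\downarrow0$ gives $w_s\to h$ in $L^2(\mu)$ and $\|T_sh\,1_A\|_{L^2(\mu)}\to0$. By (S1) and (S2),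
$$\mathcal E_\mu(h)\le\liminf_{s\downarrow0}\int(\mathrm{lip}\,w_s)^2d\mu\le\liminf_{s\downarrow0}\Big(I_s(h)^{1/2}+\|T_sh\,1_A\|_{L^2(\mu)}\Big)^2=\liminf_{s\downarrow0}I_s(h).\tag{3}$$

**Step 3: upper bound of $I_s$ by the slope of $h$.** The functions $\chi^2Q_s(h)$ are bounded by a constant times $1_{B_{R+3}(o)}$, which is integrable. The reverse Fatou lemma along sequences $s_n\downarrow0$ and condition 4 give
$$\limsup_{s\downarrow0}I_s(h)\le C\int\chi^2\,\mathrm{lip}_a(h)^2\,d\mu=C\int\mathrm{lip}_a(h)^2\,d\mu,\tag{4}$$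
since $\mathrm{lip}_ah$ vanishes outside $\operatorname{supp}h\subset\{d(\cdot,o)\le R\}$, where $\chi=1$.

**Step 4: transfer of the parallelogram identity.** We use (3) for $f\pm g$, condition 1, and (4) for $f$ and $g$:
$$\begin{aligned}\mathcal E_\mu(f+g)+\mathcal E_\mu(f-g)&\le\liminf_{s\downarrow0}\big[I_s(f+g)+I_s(f-g)\big]\\&=\liminf_{s\downarrow0}\big[2I_s(f)+2I_s(g)\big]\le2C\int\big(\mathrm{lip}_a(f)^2+\mathrm{lip}_a(g)^2\big)\,d\mu .\end{aligned}\tag{5}$$

**Step 5: from Lipschitz to Sobolev functions.** Let $F,G\in W^{1,2}(X,\mu)$. Take $f_n\to F$ with $\mathrm{lip}_af_n\le k_n\to|DF|_\mu$ and $g_n\to G$ with $\mathrm{lip}_ag_n\le l_n\to|DG|_\mu$ from (S3′). Since $f_n\pm g_n\to F\pm G$ in $L^2(\mu)$, (S1) and (5) give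
$$\mathcal E_\mu(F+G)+\mathcal E_\mu(F-G)\le\liminf_n2C\int(k_n^2+l_n^2)\,d\mu=2C\big(\mathcal E_\mu(F)+\mathcal E_\mu(G)\big),$$
which is (2).

**Step 6: equality when $C=1$.** Apply (2) to the pair $(F+G,F-G)$, whose sum and difference are $2F$ and $2G$: $4\mathcal E_\mu(F)+4\mathcal E_\mu(G)\le2\mathcal E_\mu(F+G)+2\mathcal E_\mu(F-G)$. Together with (2) this is equality. The norm of the Banach space $W^{1,2}(X,\mu)$ satisfies the parallelogram identity, so the space is Hilbert. $\square$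

## 7. Heat flow started at a point

On an $\mathrm{RCD}(K,\infty)$-space the heat flow replaces convolution. We recall what is known about it. Sources: Sturm, *Acta Math.* 196 (2006); Ambrosio–Gigli–Savaré, *Duke Math. J.* 163 (2014), Section 6, for finite $\mathfrak m$; Ambrosio–Gigli–Mondino–Rajala, *Trans. AMS* 367 (2015), and Ambrosio–Gigli–Savaré, *Ann. Probab.* 43 (2015), for $\sigma$-finite $\mathfrak m$.

* (H0) (Sturm) $\mathfrak m(B_r(o))\le ae^{br^2}$ for some $a,b>0$.
* (H1) From every $\nu\in\mathcal P_2(X)$ starts a unique $\mathrm{EVI}_K$ gradient flow $(\mathcal H_s\nu)_{s>0}$ of $\mathrm{Ent}_{\mathfrak m}$. That is, it is a locally absolutely continuous curve in $(\mathcal P_2(X),W_2)$ with $W_2(\mathcal H_s\nu,\nu)\to0$ as $s\downarrow0$; $\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)<\infty$ is nonincreasing in $s>0$; and for every $\sigma\in\mathcal P_2(X)$ of finite entropy and a.e. $s>0$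
$$\tfrac{d}{ds}\tfrac12W_2^2(\mathcal H_s\nu,\sigma)+\tfrac K2W_2^2(\mathcal H_s\nu,\sigma)+\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\le\mathrm{Ent}_{\mathfrak m}(\sigma).$$
Moreover $W_2(\mathcal H_s\nu,\mathcal H_s\nu')\le e^{-Ks}W_2(\nu,\nu')$.
* (H2) Let $P_s$ be the $L^2(\mathfrak m)$-heat semigroup. For bounded Borel $g\in L^2(\mathfrak m)$: $P_sg(x)=\int g\,d\mathcal H_s\delta_x$ for $\mathfrak m$-a.e. $x$.
* (H3) (Bakry–Émery) For $f\in W^{1,2}(X,\mathfrak m)$: $P_sf\in W^{1,2}(X,\mathfrak m)$ and $|DP_sf|_{\mathfrak m}^2\le e^{-2Ks}P_s(|Df|_{\mathfrak m}^2)$ $\mathfrak m$-a.e.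
* (H4) For $f,g\in W^{1,2}(X,\mathfrak m)$: $|D(f+g)|^2_{\mathfrak m}+|D(f-g)|^2_{\mathfrak m}=2|Df|^2_{\mathfrak m}+2|Dg|^2_{\mathfrak m}$ $\mathfrak m$-a.e.
* (H5) If $v\in\mathrm{Lip}_{bs}(X)$ and $|Dv|_{\mathfrak m}\le a$ $\mathfrak m$-a.e., then $v$ is $a$-Lipschitz.

*Example.* On $(\mathbb R^n,|\cdot|,\mathcal L^n)$, $\mathcal H_s\delta_x$ is the Gaussian $\rho_s(\cdot-x)\mathcal L^n$. The flow commutes with translations, so $W_2(\mathcal H_s\delta_x,\mathcal H_s\delta_y)\le|x-y|$, as (H1) says with $K=0$.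

Three consequences are needed.

**The entropy on $\mathcal P_2(X)$ is well defined.** For $c>b$, layer-cake integration and (H0) give
$$z:=\int e^{-c\,d(o,\cdot)^2}d\mathfrak m=\int_0^\infty2cr\,e^{-cr^2}\mathfrak m(B_r(o))\,dr\le\int_0^\infty2acr\,e^{-(c-b)r^2}dr=\frac{ac}{c-b}<\infty .$$
So $\tilde{\mathfrak m}=z^{-1}e^{-c\,d(o,\cdot)^2}\mathfrak m$ is a probability measure. Since $\frac{d\nu}{d\tilde{\mathfrak m}}=z\,e^{c\,d(o,\cdot)^2}\frac{d\nu}{d\mathfrak m}$,
$$\mathrm{Ent}_{\tilde{\mathfrak m}}(\nu)=\mathrm{Ent}_{\mathfrak m}(\nu)+c\int d(o,\cdot)^2\,d\nu+\log z .\tag{6}$$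
As $\mathrm{Ent}_{\tilde{\mathfrak m}}\ge0$ by Jensen, $\mathrm{Ent}_{\mathfrak m}>-\infty$ on $\mathcal P_2(X)$.

**Regularization from every point.** With $I_K(s)=\int_0^se^{Kr}dr$, for every $\nu\in\mathcal P_2(X)$ and $\sigma\in\mathcal P_2(X)$ of finite entropy,
$$\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\le\mathrm{Ent}_{\mathfrak m}(\sigma)+\frac{W_2^2(\nu,\sigma)}{2I_K(s)} .\tag{7}$$
To see this, multiply the EVI by $e^{Kr}$: $\frac{d}{dr}\big[\frac{e^{Kr}}2W_2^2(\mathcal H_r\nu,\sigma)\big]\le e^{Kr}\big(\mathrm{Ent}_{\mathfrak m}(\sigma)-\mathrm{Ent}_{\mathfrak m}(\mathcal H_r\nu)\big)$. Integrate over $(\varepsilon,s)$, bound $\mathrm{Ent}_{\mathfrak m}(\mathcal H_r\nu)\ge\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)$, and drop the non-negative term at time $s$: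
$$-\tfrac{e^{K\varepsilon}}2W_2^2(\mathcal H_\varepsilon\nu,\sigma)\le\big(\mathrm{Ent}_{\mathfrak m}(\sigma)-\mathrm{Ent}_{\mathfrak m}(\mathcal H_s\nu)\big)\int_\varepsilon^se^{Kr}dr .$$
Let $\varepsilon\downarrow0$ and rearrange. A suitable $\sigma$ exists: the normalized restriction of $\mathfrak m$ to a ball, which has positive measure since $\operatorname{supp}\mathfrak m=X$. In particular
$$\mathcal H_s\delta_x\ll\mathfrak m\qquad\text{for \emph{every} }x\in X\text{ and }s>0 .\tag{8}$$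
This is what lets $\mathfrak m$-a.e. identities be integrated at every point.

**Proof of (H5), the Sobolev-to-Lipschitz property.** Let $x,y\in X$, $r>0$, and let $\nu_0,\nu_1$ be the normalized restrictions of $\mathfrak m$ to $B_r(x),B_r(y)$. By Rajala (*J. Funct. Anal.* 263 (2012) 896–924), there is a $W_2$-geodesic $(\nu_t)$ from $\nu_0$ to $\nu_1$ with uniformly bounded densities. Lift it to a measure $\pi$ on geodesics of $X$ with $(e_t)_\sharp\pi=\nu_t$ and $(e_0,e_1)_\sharp\pi$ optimal. Since $|\dot\gamma_t|=d(\gamma_0,\gamma_1)$, $\iint|\dot\gamma_t|^2dt\,d\pi=W_2^2(\nu_0,\nu_1)<\infty$, so $\pi$ is a test plan. Because $(e_t)_\sharp\pi\ll\mathfrak m$, Fubini gives $|Dv|_{\mathfrak m}(\gamma_t)\le a$ for a.e. $t$, for $\pi$-a.e. $\gamma$. Therefore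
$$\Big|\int v\,d\nu_1-\int v\,d\nu_0\Big|\le\iint_0^1|Dv|_{\mathfrak m}(\gamma_t)|\dot\gamma_t|\,dt\,d\pi\le a\int d(\gamma_0,\gamma_1)\,d\pi\le a\,W_2(\nu_0,\nu_1)\le a\,(d(x,y)+2r).$$
The last inequality holds because points of the two balls are at distance at most $d(x,y)+2r$. Let $r\downarrow0$; $v$ is continuous, so $|v(y)-v(x)|\le a\,d(x,y)$.

## 8. The Bakry–Émery estimate at every point, and the proof of Theorem A

Replacing $f$ by $P_sf$ and quoting (H3) does not suffice by itself, since (H3) is again only an $\mathfrak m$-a.e. statement. What we need is the estimate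
$$\mathrm{lip}(T_sf)^2(x)\le e^{-2Ks}\int|Df|_{\mathfrak m}^2\,d\mathcal H_s\delta_x\qquad\text{at \emph{every} }x .$$
Its right side is quadratic in $f$ at every $x$ by (8), and its limit superior as $s\downarrow0$ is at most $\mathrm{lip}_a(f)^2(x)$. The left side controls $|D\cdot|_\mu$ for every $\mu$. So for $f\in\mathrm{Lip}_{bs}(X)$, $s\in(0,1)$, $x\in X$ we define
$$T_sf(x)=\int f\,d\mathcal H_s\delta_x,\qquad Q_s(f)(x)=e^{-2Ks}\int|Df|_{\mathfrak m}^2\,d\mathcal H_s\delta_x .$$
By (8), $Q_s(f)(x)$ does not depend on the representative of $|Df|_{\mathfrak m}$. Since $|Df|_{\mathfrak m}\le\mathrm{lip}_af\le\mathrm{Lip}(f)$, we fix a Borel representative bounded by $\mathrm{Lip}(f)$ and vanishing outside $\operatorname{supp}f$. We verify the hypotheses of Theorem C with $C=1$.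

**Step 1: for bounded Borel $g$ and $s>0$, the function $x\mapsto\int g\,d\mathcal H_s\delta_x$ is continuous.** This makes $Q_s(f)$ Borel, and its continuity is essential in Step 5. Let $x_n\to x$, $\nu_n=\mathcal H_s\delta_{x_n}$, $\nu=\mathcal H_s\delta_x$. By (H1), $W_2(\nu_n,\nu)\le e^{-Ks}d(x_n,x)\to0$, so $\nu_n\to\nu$ narrowly, and the second moments $\int d(o,\cdot)^2d\nu_n=W_2^2(\nu_n,\delta_o)$ are bounded. Fix $\sigma$ of finite entropy. As $W_2(\delta_{x_n},\sigma)\le d(x_n,x)+W_2(\delta_x,\sigma)$ is bounded, (7) bounds $\mathrm{Ent}_{\mathfrak m}(\nu_n)$ from above. By (6), $\mathrm{Ent}_{\tilde{\mathfrak m}}(\nu_n)\le M$ for some $M$.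

Let $\varrho_n=d\nu_n/d\tilde{\mathfrak m}$. Since $t\log t\ge-1/e$, for $\lambda>1$
$$\int_{\{\varrho_n>\lambda\}}\varrho_n\,d\tilde{\mathfrak m}\le\frac1{\log\lambda}\int_{\{\varrho_n>\lambda\}}\varrho_n\log\varrho_n\,d\tilde{\mathfrak m}\le\frac{M+1/e}{\log\lambda},$$
so $(\varrho_n)$ is equi-integrable with respect to the probability measure $\tilde{\mathfrak m}$. By Dunford–Pettis every subsequence has a further subsequence converging weakly in $L^1(\tilde{\mathfrak m})$ to some $\varrho$. Testing with bounded continuous functions and using $\nu_n\to\nu$ narrowly, $\varrho\,\tilde{\mathfrak m}=\nu$. Testing with $g\in L^\infty(\tilde{\mathfrak m})$, $\int g\,d\nu_n\to\int g\,d\nu$ along that subsequence. The limit does not depend on the subsequence, so the whole sequence converges.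

**Step 2: condition 1, the parallelogram identity for $Q_s$ at every point.** (H4) holds $\mathfrak m$-a.e., hence by (8) $\mathcal H_s\delta_x$-a.e. for every $x$. Integrate against $\mathcal H_s\delta_x$ and multiply by $e^{-2Ks}$.

**Step 3: condition 3, bounds and pointwise convergence.** We have $|T_sf|\le\sup|f|$ and $Q_s(f)\le e^{2|K|}\mathrm{Lip}(f)^2$ for $s\in(0,1)$. Next,
$$|T_sf(x)-T_sf(y)|\le\mathrm{Lip}(f)\,W_1(\mathcal H_s\delta_x,\mathcal H_s\delta_y)\le\mathrm{Lip}(f)\,W_2(\mathcal H_s\delta_x,\mathcal H_s\delta_y)\le e^{-Ks}\mathrm{Lip}(f)\,d(x,y),$$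
so $T_sf$ is bounded and Lipschitz. Since $W_2(\mathcal H_s\delta_x,\delta_x)\to0$, $\mathcal H_s\delta_x\to\delta_x$ narrowly and $T_sf(x)\to f(x)$ for every $x$.

**Step 4: condition 4 with $C=1$.** As $|Df|_{\mathfrak m}\le\mathrm{lip}_af$ $\mathfrak m$-a.e., hence $\mathcal H_s\delta_x$-a.e.,
$$Q_s(f)(x)\le e^{-2Ks}\int(\mathrm{lip}_af)^2\,d\mathcal H_s\delta_x .$$
The integrand is bounded and upper semicontinuous, and $\mathcal H_s\delta_x\to\delta_x$ narrowly. So $\limsup_{s\downarrow0}Q_s(f)(x)\le\mathrm{lip}_af(x)^2$ for every $x$.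

**Step 5: condition 2, the gradient estimate at every point.** Put $u=T_sf$ and $G=\sqrt{Q_s(f)}$. Both $f$ and $|Df|_{\mathfrak m}^2$ are bounded, Borel and in $L^2(\mathfrak m)$. By (H2), $u=P_sf$ and $Q_s(f)=e^{-2Ks}P_s(|Df|^2_{\mathfrak m})$ $\mathfrak m$-a.e.; so $u\in W^{1,2}(X,\mathfrak m)$, and (H3) says $|Du|_{\mathfrak m}\le G$ $\mathfrak m$-a.e. By Step 1, $G$ is continuous. Let $L>0$ be a Lipschitz constant of $u$. Fix $x\in X$ and $a>G(x)$, and choose $r>0$ with $G<a$ on $B_r(x)$. We cannot apply (H5) to $u$, because the bound $|Du|_{\mathfrak m}\le a$ is only local. So we truncate $u$ by a cone of slope exactly $a$: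
$$v(z)=\min\{|u(z)-u(x)|,\;a\,(r-d(z,x))^+\}\in\mathrm{Lip}_{bs}(X).$$

We claim $|Dv|_{\mathfrak m}\le a$ $\mathfrak m$-a.e. Outside $B_r(x)$ we have $v=0$, so $|Dv|_{\mathfrak m}=0$ a.e. there by locality. On $B_r(x)$, choose $\eta\in\mathrm{Lip}_{bs}(X)$ with $\eta=1$ on $B_r(x)$. Since both expressions vanish off $B_r(x)$, $v=\min\{|\eta u-u(x)\eta|,a(r-d(\cdot,x))^+\}$ everywhere, and all functions here lie in $W^{1,2}(X,\mathfrak m)$. By locality, a.e. on $B_r(x)$ we have $|D(\eta u)|_{\mathfrak m}=|Du|_{\mathfrak m}\le G<a$ and $|D\eta|_{\mathfrak m}=0$. So $|D|\eta u-u(x)\eta||_{\mathfrak m}\le|Du|_{\mathfrak m}+|u(x)||D\eta|_{\mathfrak m}\le a$ a.e. there. The cone has Lipschitz constant at most $a$. The minimum rule gives the claim.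

By (H5), $v$ is $a$-Lipschitz. Near $x$ the cone is inactive: if $\delta=d(z,x)\le ar/(L+a)$, then $|u(z)-u(x)|\le L\delta\le a(r-\delta)$, so $v(z)=|u(z)-u(x)|$. As $v(x)=0$,
$$|u(z)-u(x)|=v(z)-v(x)\le a\,d(z,x).$$
Hence $\mathrm{lip}\,u(x)\le a$. Letting $a\downarrow G(x)$, $\mathrm{lip}(T_sf)(x)^2\le Q_s(f)(x)$ for every $x\in X$.

All hypotheses of Theorem C hold with $C=1$. This proves Theorem A. $\blacksquare$

## 9. All exponents, strong density, subspaces, and the converse

For $p\in(1,\infty)$ with conjugate exponent $q$, $W^{1,p}(X,\mu)$ and $|Df|_p$ are defined as in Section 1, with $L^p$ for $L^2$ and $|\dot\gamma_t|^q$ for $|\dot\gamma_t|^2$ in the definition of test plan. *Example:* on Euclidean $\mathbb R^n$ with $\mathcal L^n$, the proof of Example 3 applies unchanged (its segment plans have bounded speed), so $|Df|_p=|\nabla f|$ for $f\in\mathrm{Lip}_{bs}$. We use the $L^p$ analogues of (S2) and (S3′); the density theorem cited in (S3) holds for all exponents in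 $(1,\infty)$, and the cutoff argument is unchanged. We also use the closure of weak upper gradients: if $w_n\to w$ in $L^p(\mu)$ and weak upper gradients $\rho_n$ of $w_n$ converge weakly in $L^p(\mu)$ to $\rho$, then $|Dw|_p\le\rho$ $\mu$-a.e.

**Theorem B.** Let $(X,d,\mathfrak m)$ be $\mathrm{RCD}(K,\infty)$ and $\mu$ a boundedly finite Radon measure on $X$.

1. (All exponents, pointwise.) For every $p\in(1,\infty)$ and $F,G\in W^{1,p}(X,\mu)$, the minimal $p$-weak upper gradients satisfy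
$$|D(F+G)|_p^2+|D(F-G)|_p^2=2|DF|_p^2+2|DG|_p^2\quad\mu\text{-a.e.}$$
2. (Strong density.) $\mathrm{Lip}_{bs}(X)$ is strongly dense in $W^{1,2}(X,\mu)$.
3. (Subspaces.) Every complete separable metric space embedding isometrically into $X$ is universally infinitesimally Hilbertian.
4. (Characterization.) A $\mathrm{CD}(K,\infty)$-space $(X,d,\mathfrak m)$ with $\operatorname{supp}\mathfrak m=X$ is $\mathrm{RCD}(K,\infty)$ if and only if $(X,d)$ is universally infinitesimally Hilbertian. Moreover, if $(X,d)$ carries one fully supported measure making it $\mathrm{RCD}(K',\infty)$ for some $K'$, then every fully supported boundedly finite measure $\mathfrak n$ for which $(X,d,\mathfrak n)$ is $\mathrm{CD}(K,\infty)$ makes it $\mathrm{RCD}(K,\infty)$.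

*Proof of item 1.* For $p\ne2$, the integral of $|D\cdot|_p^p$ is not quadratic. We therefore work with the convex function $\sqrt{a^2+b^2}$, localized to sets $B$.

**Step 1: a lower semicontinuous functional.** For bounded Borel $B$, the functional $(a,b)\mapsto\int_B\sqrt{a^2+b^2}\,d\mu$ on $L^p(B,\mu)^2$ is convex. It is strongly continuous, because $|\sqrt{a^2+b^2}-\sqrt{a'^2+b'^2}|\le|a-a'|+|b-b'|$ and $\mu(B)<\infty$. So it is weakly lower semicontinuous.

**Step 2: the inequality for $f,g\in\mathrm{Lip}_{bs}(X)$.** Take $\chi,A$ as in Section 6 and $T_s,Q_s$ as in Section 8. The functions $\chi T_s(f\pm g)$ converge to $f\pm g$ in $L^p(\mu)$ as $s\downarrow0$, and have upper gradients $\chi\sqrt{Q_s(f\pm g)}+|T_s(f\pm g)|1_A$. These are uniformly bounded and vanish outside a fixed bounded set, and the second term tends to $0$ in $L^p(\mu)$ by dominated convergence. Along some $s_n\downarrow0$, $\chi\sqrt{Q_{s_n}(f\pm g)}\rightharpoonup G_\pm$ weakly in $L^p(\mu)$, for both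 signs. By closure $|D(f\pm g)|_p\le G_\pm$. By Step 1, condition 1, and then the reverse Fatou lemma with condition 4,
$$\int_B\sqrt{|D(f+g)|_p^2+|D(f-g)|_p^2}\,d\mu\le\liminf_n\int_B\chi\sqrt{2Q_{s_n}(f)+2Q_{s_n}(g)}\,d\mu\le\int_B\sqrt{2\,\mathrm{lip}_a(f)^2+2\,\mathrm{lip}_a(g)^2}\,d\mu .\tag{9}$$

**Step 3: the inequality for $F,G\in W^{1,p}(X,\mu)$.** Take $f_n,g_n\in\mathrm{Lip}_{bs}(X)$ with $f_n\to F$, $g_n\to G$, $\mathrm{lip}_af_n\le k_n\to|DF|_p$, $\mathrm{lip}_ag_n\le l_n\to|DG|_p$ in $L^p(\mu)$. Since $|D(f_n\pm g_n)|_p\le k_n+l_n$ is bounded in $L^p(\mu)$, up to a subsequence $|D(f_n\pm g_n)|_p\rightharpoonup H_\pm$ weakly, and $H_\pm\ge|D(F\pm G)|_p$ by closure. By Step 1 and (9),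
$$\int_B\sqrt{|D(F+G)|_p^2+|D(F-G)|_p^2}\,d\mu\le\lim_n\int_B\sqrt{2k_n^2+2l_n^2}\,d\mu=\int_B\sqrt{2|DF|_p^2+2|DG|_p^2}\,d\mu .$$
As $B$ is an arbitrary bounded Borel set, "$\le$" holds $\mu$-a.e. in item 1. Applied to $(F+G,F-G)$ it reads $4|DF|_p^2+4|DG|_p^2\le2|D(F+G)|_p^2+2|D(F-G)|_p^2$, which is "$\ge$". $\square$

*Proof of item 2.* Let $F\in W^{1,2}(X,\mu)$ and take $h_n$ from (S3′). Then $h_n\to F$ in $L^2(\mu)$, and $|Dh_n|_\mu\le k_n$ gives $\limsup_n\|h_n\|_{W^{1,2}}\le\|F\|_{W^{1,2}}$. By Theorem A the space is Hilbert, so the bounded sequence $(h_n)$ has weakly convergent subsequences. A weak limit in $W^{1,2}$ is also a weak limit in $L^2(\mu)$, hence it is $F$. So $h_n\rightharpoonup F$, and weak convergence with $\limsup_n\|h_n\|\le\|F\|$ implies strong convergence in a Hilbert space. $\square$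

*Proof of item 3.* Let $Y$ be such a space. Being complete, it is (identified with) a closed subset of $X$, and a boundedly finite Radon measure $\mu$ on $Y$ is a boundedly finite Radon measure on $X$. If $\pi$ is a test plan for $(X,d,\mu)$, then $(e_t)_\sharp\pi\ll\mu$, so $\pi$-a.e. $\gamma$ has $\gamma_t\in Y$ for all rational $t$, hence $\gamma\subset Y$. Metric speeds in $Y$ and $X$ agree. So the test plans of $(X,d,\mu)$ and $(Y,d,\mu)$ coincide, and therefore $W^{1,2}(Y,\mu)=W^{1,2}(X,\mu)$ isometrically. Apply Theorem A. $\square$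

*Proof of item 4.* "Only if" is Theorem A. "If" is the definition of universal infinitesimal Hilbertianity for $\mu=\mathfrak m$. For the last claim, Theorem A for the given $\mathrm{RCD}(K',\infty)$ measure, applied with $\mu=\mathfrak n$, shows that $(X,d,\mathfrak n)$ is infinitesimally Hilbertian; being also $\mathrm{CD}(K,\infty)$ and fully supported, it is $\mathrm{RCD}(K,\infty)$. $\square$

## 10. Full support, Hilbertianity and finite $N$

*Full support cannot be dropped.* On $(\mathbb R^2,\ell^\infty)$ let $\mathfrak m=\delta_0$. The only measure of finite entropy is $\delta_0$, so the convexity condition is trivial, and $W^{1,2}(\mathbb R^2,\delta_0)=L^2(\delta_0)$ is Hilbert by Example 1. So (apart from full support) both requirements of $\mathrm{RCD}(K,\infty)$ hold, but $W^{1,2}(\mathbb R^2,\mathcal L^2)$ is not Hilbert, by Example 5. In the proof, full support was used in (H5), where balls around every point must have positive measure, and in starting the flow from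 every $\delta_x$.

*Hilbertianity of $\mathfrak m$ cannot be dropped.* $(\mathbb R^n,\|\cdot\|,\mathcal L^n)$ is $\mathrm{CD}(0,\infty)$ for every norm (quoted), and by Example 5 it is not infinitesimally Hilbertian if the norm is not Euclidean.

*Finite $N$.* Since $\mathrm{RCD}(K,N)$ implies $\mathrm{RCD}(K,\infty)$, Theorem A contains the known result (a) of Section 3.
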